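# Hamilton $k$-cycles with a prescribed colour on every edge, at and just below minimum degree $(1-\frac1{2k})n$

## 1. The degree bound $(1-\frac1{2k}-\varepsilon_k)n$ and the objects in it

**Theorem 1.** Let $k\ge 2$ and $\varepsilon_k:=5\cdot 10^{-23}k^{-6}$. There is $n_0=n_0(k)$ such that for all $n\ge n_0$ (no divisibility needed), every $m$, every collection $\mathcal G=\{G_1,\dots,G_m\}$ of graphs on a common $n$-set $V$ with $\delta(\mathcal G)\ge (1-\frac1{2k}-\varepsilon_k)n$ and every $\chi:E(C_n^k)\to[m]$, the collection $\mathcal G$ contains a $\chi$-coloured Hamilton $k$-cycle.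

Let us unpack this. $C_n$ is the cycle of length $n$, and $C_n^k$ is its $k$th power: the vertices are those of $C_n$, and two of them are adjacent when their distance along $C_n$ is at most $k$. For $n\ge 2k+1$ every vertex has degree $2k$, so there are $kn$ edges. For example, in $C_6^2$ each vertex is adjacent to every other one except the opposite one, so $C_6^2$ is the octahedron $K_{2,2,2}$, with $12$ edges. A Hamilton $k$-cycle on $V$ is a copy of $C_n^k$ using all $n=|V|$ vertices.

The graphs $G_1,\dots,G_m$ live on the same vertex set and need not be distinct, and $\delta(\mathcal G)=\min_i\delta(G_i)$. The map $\chi$ is a list of orders: it tells, for each edge $e$ of the abstract graph $C_n^k$, from which graph $G_{\chi(e)}$ the image of $e$ must come. A $\chi$-coloured Hamilton $k$-cycle is an embedding of $C_n^k$ onto $V$ that obeys all the orders. Two extreme cases: if $\chi$ is constant, we ask that one graph contain $C_n^k$; if $m=kn$ and $\chi$ is a bijection, we ask for a copy of $C_n^k$ that uses exactly one edge from each graph, with the places of the graphs prescribed.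

A theorem of Heath, Hyde, Morrison and Ogden ("Universality for transversal powers of Hamilton cycles", arXiv:2510.18163, 2025) gives the same conclusion when $\delta(\mathcal G)\ge(1-\frac1{2k}+\alpha)n$, for any fixed $\alpha>0$ and $n$ large. The question from the same source is what happens at $\alpha=0$: for given $k\ge2$, is there, for infinitely many $n$ divisible by $2k$, a collection with $\delta(\mathcal G)=(1-\frac1{2k})n$ and a colouring $\chi$ without a $\chi$-coloured Hamilton $k$-cycle? Theorem 1 answers this.

**Corollary 2.** For every $k\ge2$ the answer is no: if $n\ge n_0(k)$ is divisible by $2k$, then every collection $\mathcal G$ on $n$ vertices with $\delta(\mathcal G)=(1-\frac1{2k})n$ contains a $\chi$-coloured Hamilton $k$-cycle, for every $m$ and every $\chi:E(C_n^k)\to[m]$. So such $\mathcal G$ and $\chi$ without a $\chi$-coloured Hamilton $k$-cycle exist for only finitely many $n$.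

**Remark 3.** The bound in Theorem 1 cannot be replaced by $cn$ with $c<1-\frac1{k+1}$. Take $m=1$ and let $G_1$ be $K_n$ minus the edges of a clique on $\lfloor n/(k+1)\rfloor+1$ vertices. Then $\delta(G_1)=n-\lfloor n/(k+1)\rfloor-1\ge cn$ for large $n$, and $G_1$ has an independent set of size $\lfloor n/(k+1)\rfloor+1$. In $C_n^k$ any $k+1$ consecutive vertices form a clique, so an independent set $I$ meets each of the $n$ blocks of $k+1$ consecutive vertices at most once. Each vertex lies in $k+1$ blocks, so $(k+1)|I|\le n$. Hence $G_1$ does not contain $C_n^k$. For $k=2$ this leaves the range from $\frac23$ to $\frac34-\varepsilon_2$; the exact asymptotic threshold is not determined here.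

## 2. Forbidden sets, and the complete $2k$-partite graph by hand

We call the vertices of $C_n^k$ *positions* and identify them with $\mathbb Z_n$. The word *vertex* is kept for elements of $V$. For an edge $e=pq$ of $C_n^k$ and $v\in V$ put
$$F_e(v):=V\setminus N_{G_{\chi(e)}}(v).$$
This is the set of vertices forbidden at $q$ once $v$ sits at $p$. Note that $v\in F_e(v)$, and that $F_e$ is *symmetric*: $x\in F_e(y)\iff y\in F_e(x)$. We look for a bijection $\varphi:\mathbb Z_n\to V$ with
$$\varphi(q)\notin F_{pq}(\varphi(p))\quad\text{for all edges }pq\text{ of }C_n^k. \tag{1}$$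
The colours have now disappeared: all we shall use is symmetry and the bound on $|F_e(v)|$. At minimum degree $(1-\frac1{2k})n$ we have $|F_e(v)|\le n/(2k)$.

**A case by hand.** Let $2k\mid n$, let all $G_i$ equal the complete $2k$-partite graph with parts $V_1,\dots,V_{2k}$ of size $n/(2k)$. The minimum degree is exactly $(1-\frac1{2k})n$, and $F_e(v)$ is the part containing $v$. A Hamilton $k$-cycle exists: run through the parts in the cyclic order $V_1,V_2,\dots,V_{2k},V_1,V_2,\dots$; positions at distance at most $k<2k$ lie in different parts.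

**The greedy attempt.** The sensible first try is to go round the cycle, placing vertices from left to right. Until we come back to the start, a new position has at most $k$ filled neighbours, which forbid at most $n/2$ vertices. The attempt stops at two exact points, both visible in the complete $2k$-partite graph.

*The unused vertices run out.* Suppose the greedy procedure happens to go periodically through $V_1,\dots,V_{k+1}$ only. This is legal, and it uses up these parts after $\frac{k+1}{2k}n$ positions. Only $k-1$ parts remain, while any $k+1$ consecutive positions need $k+1$ different parts. The procedure is stuck (for $k=2$, after $3n/4$ positions, with only $V_4$ left).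

*A hole cannot be closed.* A position whose $2k$ neighbours are all filled has $2k$ forbidden sets of size $n/(2k)$. If the neighbours occupy $2k$ different parts, these sets tile $V$, and no vertex at all fits. With $\delta(\mathcal G)\ge(1-\frac1{2k}+\alpha)n$ at least $2k\alpha n$ vertices would fit into any hole. At our degree this number is $0$, or negative.

Here is how the proof meets these points.

* *Holes.* We never close a hole of one position, but always $k+2$ consecutive positions, in a carefully chosen order (Section 4).
* *Leftover vertices.* A leftover vertex $v$ is not put into the hole. We prepare many special positions $z$, called centres, whose $2k$ neighbours are fixed. If $v$ fits at $z$, then we put $v$ at $z$ and send the former occupant of $z$ to the hole. So the hole sees a large choice of vertices, and $v$ needs only some centre where it fits (Sections 6 and 8).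
* *Almost everything.* All this handles only a small proportion of the vertices. The bulk must be covered almost perfectly first, by segments drawn at random in such a way that *every position is exactly uniform* (Sections 5 and 7). The uniform random sequences are the main difficulty.

## 3. Constants

We fix
$$\theta_0:=10^{-9}k^{-2},\qquad \theta_1:=10^{-21}k^{-5},\qquad \eta_0:=\theta_1,\qquad \eta_1:=\mu_0:=\eta_0/10=10^{-22}k^{-5},$$
$$d:=\frac{1+\eta_1}{2k},\qquad \gamma:=c_1:=\frac{d^3}{40}.$$
Since $\eta_1/(2k)=5\cdot10^{-23}k^{-6}=\varepsilon_k$, the hypothesis of Theorem 1 says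
$$|F_e(v)|\le dn\quad\text{for all }e,v. \tag{2}$$
We shall use repeatedly
$$1=2kd-\eta_1,\qquad kd\le .51,\qquad d\le .255,\qquad \eta_1\le \tfrac{d^3}{40},\qquad \mu_0\le \tfrac{c_1}4 . \tag{3}$$
The last two hold because $d\ge\frac1{2k}$ gives $c_1=d^3/40\ge 1/(320k^3)$. Throughout, $n$ is large in terms of $k$; in particular no interval of boundedly many positions wraps around the cycle.

## 4. Closing a hole of $k+2$ consecutive positions

**Lemma 4.** Let $c_0,\dots,c_{k+1}$ be consecutive positions and let arbitrary vertices be assigned to the $k$ positions before $c_0$ and to the $k$ positions after $c_{k+1}$. Then one can choose vertices for $c_0,c_{k+1},c_k,c_{k-1},\dots,c_1$ in this order such that at each stage there is a set $A$ with $|A|\ge c_1n$, determined only by the position $c_0$, the $2k$ outside vertices and the earlier choices, with the following property. Whenever each choice is made in its set $A$, all constraints on edges inside $\{c_0,\dots,c_{k+1}\}$ and between it and the outside positions hold.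

We call the sets $A$ the *stage sets*.

*Why one may hope for this.* The last position filled, $c_1$, has $2k$ filled neighbours: $k-1$ outside ones, the two ends $c_0,c_{k+1}$, and $c_2,\dots,c_k$. Their forbidden sets might tile $V$. But the occupants $x$ of $c_0$ and $y$ of $c_{k+1}$ can each be chosen from about half of $V$. Let $\Lambda$ be the set left for $c_1$ by the outside; the worst case is $|\Lambda|\approx(k+1)dn$. If no good choice existed, then for almost all $x$ the set forbidden by $x$ would lie almost entirely in $\Lambda$, and the same for $y$. An average vertex of $\Lambda$ would then be forbidden by a proportion $\frac{k}{k+1}$ of the maximal possible number $dn$ of vertices $x$, and likewise for $y$. Since $2\cdot\frac{k}{k+1}>1$ for $k\ge2$, the sets forbidden by $x$ and by $y$ must overlap often, and overlap is what frees a vertex.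

*Proof.* **Step 1 (counting neighbours).** This step records how much room each position has. Write $a=c_0$, $b=c_{k+1}$. They are at distance $k+1$, so not adjacent, and each has exactly $k$ outside neighbours. For $1\le i\le k$, the position $c_i$ is adjacent to the $s$th position before $c_0$ iff $i+s\le k$, and to the $s$th position after $c_{k+1}$ iff $k+1+s-i\le k$. So it has $(k-i)+(i-1)=k-1$ outside neighbours. It is adjacent to all other $c_j$, $0\le j\le k+1$. Let $\Lambda_q$ be the set of vertices compatible at $q$ with the outside vertices. By (2) and (3),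
$$|\Lambda_a|,|\Lambda_b|\ge n-kdn=(kd-\eta_1)n,\qquad |\Lambda_{c_i}|\ge n-(k-1)dn=((k+1)d-\eta_1)n .$$
Put $\Lambda=\Lambda_{c_1}$, $f=F_{ac_1}$, $h=F_{bc_1}$. Call $(x,y)\in\Lambda_a\times\Lambda_b$ *good* if
$$|\Lambda\setminus(f(x)\cup h(y))|\ge(k-1)dn+\gamma n,$$
and *bad* otherwise. A good pair leaves room for $c_1$ even after $c_2,\dots,c_k$ have forbidden $(k-1)dn$ more vertices.

**Step 2 (there are at least $d^2n^2/4$ good pairs).** This is the heart of the lemma. Suppose there are fewer. If there were no bad pair, the number of good pairs would be $|\Lambda_a||\Lambda_b|\ge n^2/5\ge d^2n^2/4$, a contradiction. So some pair is bad, and since $|f(x)|,|h(y)|\le dn$,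
$$|\Lambda|\le(k-1)dn+\gamma n+2dn=((k+1)d+\gamma)n. \tag{4}$$
For every bad pair,
$$|\Lambda\cap(f(x)\cup h(y))|>|\Lambda|-(k-1)dn-\gamma n\ge(2d-\eta_1-\gamma)n .$$
Subtracting $|h(y)|\le dn$ or $|f(x)|\le dn$ we get
$$|f(x)\cap\Lambda|,\ |h(y)\cap\Lambda|\ge(d-\eta_1-\gamma)n,\qquad |f(x)\cap h(y)\cap\Lambda|\le(\eta_1+\gamma)n, \tag{5}$$
the last by inclusion–exclusion, since $|f(x)\cap\Lambda|+|h(y)\cap\Lambda|\le2dn$.

A vertex $x\in\Lambda_a$ lying in no bad pair lies in $|\Lambda_b|\ge n/4$ good pairs, so there are at most $(d^2n^2/4)/|\Lambda_b|\le d^2n$ such $x$. Likewise for $y\in\Lambda_b$.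

For $z\in\Lambda$ let $\alpha(z)=|f(z)\cap\Lambda_a|/(dn)$ and $\alpha'(z)=|h(z)\cap\Lambda_b|/(dn)$. Both lie in $[0,1]$. By symmetry of $f$ we may count the pairs $(x,z)$ with $x\in f(z)$ from either side. Using (5) for all $x$ that lie in a bad pair,
$$\sum_{z\in\Lambda}\alpha(z)=\sum_{x\in\Lambda_a}\frac{|f(x)\cap\Lambda|}{dn}\ge(kd-\eta_1-d^2)n\Big(1-\frac{\eta_1+\gamma}d\Big)\ge n\big(kd-\eta_1-d^2-k(\eta_1+\gamma)\big).$$
The same bound holds for $\alpha'$. As $(1-\alpha)(1-\alpha')\ge0$, we have $\alpha\alpha'\ge\alpha+\alpha'-1$, so with (4)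
$$\sum_{z\in\Lambda}\alpha\alpha'\ge n\big[(k-1)d-2d^2-(2k+2)(\eta_1+\gamma)\big]\ge .47\,dn .$$
For the last inequality: $k-1\ge1$; $2d\le.51$; and $\eta_1+\gamma\le d^3/20$ with $2k+2\le3k$ gives $(2k+2)(\eta_1+\gamma)\le 3(kd)d^2/20\le 3\cdot .51\cdot .255\,d/20\le .02d$. Therefore, again by symmetry,
$$\sum_{x\in\Lambda_a,\,y\in\Lambda_b}|f(x)\cap h(y)\cap\Lambda|=(dn)^2\sum_{z\in\Lambda}\alpha(z)\alpha'(z)\ge .47\,d^3n^3 .$$
By (5) the bad pairs contribute at most $n^2(\eta_1+\gamma)n\le .05\,d^3n^3$. Each good pair contributes at most $dn$. So there are at least $.42\,d^2n^2$ good pairs, contradicting our assumption.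

**Step 3 (the stage sets).** We now name the sets $A$ and check their sizes.

* For $a$: $A=\{x\in\Lambda_a:(x,y)\text{ is good for at least }d^2n/8\text{ vertices }y\in\Lambda_b\}$. If $|A|<d^2n/8$, there would be fewer than $\frac{d^2n}8\cdot n+n\cdot\frac{d^2n}8=\frac{d^2n^2}4$ good pairs, contradicting Step 2. So $|A|\ge d^2n/8\ge c_1n$.
* For $b$: $A$ is the set of $y\in\Lambda_b$ with $(x_a,y)$ good; its size is at least $d^2n/8\ge c_1n$.
* For $c_i$, $i=k,\dots,2$: $A$ consists of the vertices of $\Lambda_{c_i}$ compatible with $x_a$, $x_b$ and the at most $k-2$ earlier $c_j$. Its size is at least $n(1-(k-1)d-2d-(k-2)d)=n(1-(2k-1)d)=(d-\eta_1)n\ge c_1n$.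
* For $c_1$: $A$ consists of the vertices of $\Lambda\setminus(f(x_a)\cup h(x_b))$ compatible with the choices at $c_2,\dots,c_k$. As $(x_a,x_b)$ is good, $|A|\ge(k-1)dn+\gamma n-(k-1)dn=c_1n$.

Every edge among the $c_i$, and between them and the outside, has been taken into account. $\square$

The lemma does not promise that the chosen vertices are new or different from each other. We shall take care of this when we choose inside the sets $A$.

## 5. Random sequences with uniform marginals

**Lemma 5.** Let $k\ge2$, $\eta=\eta_0$, $\beta=\frac{1+\eta}{2k}$, $K=10/\theta_1$. Let $U$ be a finite set with uniform probability measure $\lambda$. For $1\le i<j\le\ell$, $j-i\le k$, let $F_{ij}:U\to2^U$ be symmetric ($x\in F_{ij}(y)\iff y\in F_{ij}(x)$) with $\lambda(F_{ij}(x))\le\beta$ for all $x$. Then there is a random sequence $(x_1,\dots,x_\ell)\in U^\ell$ which always satisfies $x_j\notin F_{ij}(x_i)$ for $j-i\le k$, with every $x_i$ uniform on $U$, and with $P(x_p=y\mid x_1,\dots,x_{p-1})\le K/|U|$ for all $p,y$.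

Think of $x_1,\dots,x_\ell$ as the occupants of a segment of $\ell$ consecutive positions. Uniformity will later make a certain hypergraph almost regular; the bound with $K$ will make its codegrees small.

### 5.1 One step of the chain as a coupling problem

**Drawing uniformly from the allowed vertices fails.** Let $k=2$, $x_1$ uniform, and let $F_{12}(x)=B$ for $x\in B$, $F_{12}(x)=\emptyset$ for $x\notin B$, with $\lambda(B)=\frac14$. If $x_2$ is uniform on the allowed vertices, then a given $y\in B$ has $P(x_2=y)=\frac34\cdot\frac1{|U|}$, while $y\notin B$ has $P(x_2=y)=\big(\frac34+\frac14\cdot\frac43\big)\frac1{|U|}=\frac{13}{12}\cdot\frac1{|U|}$. Uniformity is lost at once.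

So we must choose the conditional law of $x_p$ with more care. Suppose $x_1,\dots,x_{p-1}$ are constructed, $p\ge2$. Let $r=\min(k,p-1)$, let
$$t=(w_1,\dots,w_r)=(x_{p-1},\dots,x_{p-r})$$
be the relevant past, $\mu$ its law, $T\subset U^r$ the support of $\mu$, and $F_i=F_{p-i,p}$. Let $\Gamma\subset T\times U$ be the set of pairs $(t,v)$ with $v\notin\bigcup_iF_i(w_i)$. We view $\Gamma$ as a bipartite graph with neighbourhoods $N(t)\subset U$ and $N(v)\subset T$, and put $e(S,Y)=(\mu\otimes\lambda)(\Gamma\cap(S\times Y))$.

**Definition (coupling, density).** A *coupling* at step $p$ is a probability measure $\kappa$ on $\Gamma$ with marginals $\mu$ and $\lambda$. Its *density* at $(t,v)$ is $\kappa(t,v)/(\mu(t)\lambda(v))$.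

For example, if $\Gamma=T\times U$ then $\mu\otimes\lambda$ is a coupling of density $1$. If in addition $r=1$, then $T=U$ and $\mu=\lambda$, and the law of $(x,x)$ with $x$ uniform is a coupling of density $|U|$ on the diagonal. Given a coupling $\kappa$, draw $x_p$ with conditional law $\kappa(t,\cdot)/\mu(t)$ given the past. Then $(t,x_p)$ has law $\kappa$, so $x_p$ is uniform and compatible with the past. If the density is at most $K$, then the conditional law is at most $K\lambda$. So Lemma 5 asks for a coupling of density at most $K$ at every step.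

As the $w_i$ are uniform, the $F_i$ are symmetric, and $r\beta\le k\beta=\frac{1+\eta}2$,
$$\lambda(N(t))\ge1-r\beta\ge\tfrac{1-\eta}2,\qquad \mu(N(v))\ge1-\sum_i\mu(w_i\in F_i(v))=1-\sum_i\lambda(F_i(v))\ge\tfrac{1-\eta}2. \tag{6}$$
So both sides of $\Gamma$ have minimum degree just below one half.

**A step with no coupling.** Just below one half is dangerous. Let $k=2$ and $p=3$, and let $B_1,B_2\subset U$ be disjoint with $\lambda(B_1)=\lambda(B_2)=\beta'$, where $\frac14<\beta'\le\beta$ (possible if $|U|$ is large). Put $B=B_1\cup B_2$ and $Y=U\setminus B$. Let $F_{12}=\emptyset$ throughout. Let $F_{23}(x)=B_i$ for $x\in B_i$, let $F_{13}(x)=B_{3-i}$ for $x\in B_i$, and let both be empty for $x\in Y$. These maps are symmetric and obey the size condition. Draw $x_1$ uniformly, and draw $x_2$ uniformly from that block among $B_1,B_2,Y$ which contains $x_1$. This is a coupling of density at most $\max(1/\beta',1/\lambda(Y))$, so bounded, and $x_2$ is uniform. But if $x_1\in B$, then $x_1,x_2$ lie in the same $B_i$, and $F_{13}(x_1)\cup F_{23}(x_2)=B$. So $x_3\in Y$ with probability at least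 $\lambda(B)=2\beta'>\frac12$, while $\lambda(Y)<\frac12$. Step 3 has no coupling.

So a careless coupling at one step can kill the next step. The obstruction has a definite shape: about half the pasts see only about half of $U$.

**Definition (split step).** A step is *$\theta$-split* if there are $S\subset T$, $Y\subset U$ with $\mu(S),\lambda(Y)\in[\frac12-\theta,\frac12+\theta]$ and $e(S,U\setminus Y)\le\theta$.

In the example, $S=\{t:w_1,w_2\in B\}$ and the set $Y$ make step 3 $\theta$-split with $\theta=2\beta'-\frac12$. If $\theta\le\theta'$, a $\theta$-split step is $\theta'$-split.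

The plan: (a) a step that is not split has a coupling of bounded density that charges all of $\Gamma$ (Lemma 6); (b) a step that is split but not *very* split has a coupling that is nearly a product inside each of two blocks (Lemma 7); (c) after a coupling of either of these kinds, the next step is never very split (Lemma 8). In the example, the coupling at step 2 was of neither kind: it concentrated on three blocks.

### 5.2 Steps that are not split

Recall the max-flow min-cut theorem: in a finite network the maximum value of a flow equals the minimum capacity of a cut.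

**Lemma 6.** If $\eta\le\theta\le1$ and the step is not $\theta$-split, there is a coupling $\kappa$ with $\kappa\ge\frac\theta4\mu\otimes\lambda$ on $\Gamma$ and density at most $\frac4\theta+\frac\theta4$.

*Proof.* **Step 1 (a flow problem).** We reserve a small multiple of the product measure on $\Gamma$ and look for the rest by a flow. Let $c=\theta/4$, $M=4/\theta$. We want $\kappa=c\,(\mu\otimes\lambda)1_\Gamma+\kappa'$ with $0\le\kappa'\le M\mu\otimes\lambda$ on $\Gamma$, where $\kappa'$ has marginals
$$\bar\mu(t)=\mu(t)(1-c\lambda(N(t))),\qquad\bar\lambda(v)=\lambda(v)(1-c\mu(N(v))).$$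
These are nonnegative and have the same total mass $1-c(\mu\otimes\lambda)(\Gamma)$. Consider the network with arcs source $\to t$ of capacity $\bar\mu(t)$, arcs $t\to v$ of capacity $M\mu(t)\lambda(v)$ for $(t,v)\in\Gamma$, and arcs $v\to$ sink of capacity $\bar\lambda(v)$. A flow of value $\bar\mu(T)$ is exactly such a $\kappa'$. If there is none, some cut has smaller capacity. Let $S\subset T$ and $Y\subset U$ be the vertices on its source side: then $\bar\mu(S^c)+Me(S,Y^c)+\bar\lambda(Y)<\bar\mu(T)$, that is,
$$\bar\mu(S)>\bar\lambda(Y)+Me(S,Y^c).$$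

**Step 2 (a violated cut is a split).** We show that $(S,Y)$ witnesses a $\theta$-split, which is the desired contradiction. Since $\bar\mu(S)=\mu(S)-ce(S,U)$ and $\bar\lambda(Y)=\lambda(Y)-ce(T,Y)$,
$$\bar\mu(S)-\bar\lambda(Y)=\mu(S)-\lambda(Y)+c[e(S^c,Y)-e(S,Y^c)]\le\mu(S)-\lambda(Y)+c\min(\lambda(Y),\mu(S^c)).$$
With $\mu(S)-\lambda(Y)=\lambda(Y^c)-\mu(S^c)$ this gives two inequalities:
$$Me(S,Y^c)<\mu(S)-(1-c)\lambda(Y),\qquad Me(S,Y^c)<\lambda(Y^c)-(1-c)\mu(S^c). \tag{7}$$
By the first, $\mu(S)>0$ and $e(S,Y^c)<\mu(S)/M$. With (6),
$$\mu(S)\lambda(Y)\ge e(S,Y)=e(S,U)-e(S,Y^c)\ge\mu(S)\Big(\frac{1-\eta}2-\frac1M\Big),$$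
so $\lambda(Y)\ge\frac{1-\eta}2-\frac1M$. By the second, $\lambda(Y^c)>0$ and $e(S,Y^c)<\lambda(Y^c)/M$, so likewise
$$\mu(S^c)\lambda(Y^c)\ge e(S^c,Y^c)=e(T,Y^c)-e(S,Y^c)\ge\lambda(Y^c)\Big(\frac{1-\eta}2-\frac1M\Big),$$
so $\mu(S^c)\ge\frac{1-\eta}2-\frac1M$. Also by (7), $\mu(S)>(1-c)\lambda(Y)\ge\lambda(Y)-c\ge\frac{1-\eta}2-\frac1M-c$, and $\lambda(Y^c)>(1-c)\mu(S^c)\ge\frac{1-\eta}2-\frac1M-c$. As $\frac\eta2+\frac1M+c=\frac\eta2+\frac\theta4+\frac\theta4\le\theta$, both $\mu(S)$ and $\lambda(Y)$ lie in $[\frac12-\theta,\frac12+\theta]$. Finally $e(S,Y^c)<1/M\le\theta$. So the step is $\theta$-split, a contradiction.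

Hence $\kappa'$ exists; $\kappa$ has marginals $\mu,\lambda$, and its density is at most $M+c$. $\square$

### 5.3 Making a coupling nearly a product on two blocks

Recall the total variation distance of two probability laws, $\sup_E|P(E)-Q(E)|$. If $g$ takes values in $[0,\beta]$, then the expectations of $g$ under the two laws differ by at most $\beta$ times this distance. If two random variables are defined together and differ with probability at most $\varepsilon$, their laws have distance at most $\varepsilon$.

**Lemma 7.** Suppose the step is $\theta_0$-split and has a coupling $\kappa_0$ of density at most $K_1$. Put $\tau=4\sqrt{\theta_0}$. Then there is a coupling $\kappa$ of density at most $K_1+\theta_0^{-1/2}+3$, disjoint sets $Z_1,Z_2\subset T\times U$ with $\kappa(Z_i)\ge\frac12-\tau$, and probability laws $P_i$ on $T$, $Q_i$ on $U$ such that $\kappa(\cdot\mid Z_i)$ has total variation distance at most $\tau$ from $P_i\otimes Q_i$ $(i=1,2)$.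

The tool in the proof is a *switch*: draw two independent pairs $(t_1,v_1)$, $(t_2,v_2)$ and exchange their second entries whenever the new pairs lie in $\Gamma$. Marginals do not change under a switch.

*Proof.* **Step 1 (the two blocks are almost complete).** We show that $\Gamma$ misses almost nothing of the two diagonal blocks. Let $(S,Y)$ witness the split, $B=U\setminus Y$, $R=T\setminus S$. Since $e(S,B)\le\theta_0$, (6) gives $e(S,Y)\ge\mu(S)\frac{1-\eta}2-\theta_0$. So $(S\times Y)\setminus\Gamma$ has measure at most
$$\mu(S)\Big(\lambda(Y)-\frac{1-\eta}2\Big)+\theta_0\le\Big(\frac12+\theta_0\Big)\cdot\frac32\theta_0+\theta_0\le2\theta_0,$$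
using $\eta\le\theta_0$. Similarly $e(R,B)\ge\lambda(B)\frac{1-\eta}2-\theta_0$, so $(R\times B)\setminus\Gamma$ has measure at most $\lambda(B)\big(\mu(R)-\frac{1-\eta}2\big)+\theta_0\le2\theta_0$.

**Step 2 (moving mass off the cross blocks).** We change $\kappa_0$ into a coupling $\kappa'$ of density at most $K_1+\theta_0^{-1/2}$ with
$$\kappa'(S\times B),\ \kappa'(R\times Y)\le3\sqrt{\theta_0}. \tag{8}$$
Let $\alpha_1=\kappa_0(S\times B)$ and $\alpha_2=\kappa_0(R\times Y)$. Since $\mu(S)=\kappa_0(S\times Y)+\alpha_1$ and $\lambda(Y)=\kappa_0(S\times Y)+\alpha_2$, we have $|\alpha_1-\alpha_2|=|\mu(S)-\lambda(Y)|\le2\theta_0$. If $\max(\alpha_1,\alpha_2)\le3\sqrt{\theta_0}$, let $\kappa'=\kappa_0$. Otherwise both are positive, as $3\sqrt{\theta_0}>2\theta_0$. Let $\alpha=\min(\alpha_1,\alpha_2)$. Take independent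
$$(t_1,v_1)\sim\kappa_0|_{S\times B}/\alpha_1,\qquad(t_2,v_2)\sim\kappa_0|_{R\times Y}/\alpha_2,$$
and let $\mathcal E$ be the event that $(t_1,v_2)$ and $(t_2,v_1)$ both lie in $\Gamma$. The law of $t_1$ is at most $\mu/\alpha_1$ and the law of $v_2$ is at most $\lambda/\alpha_2$, and they are independent; so $(t_1,v_2)$, a point of $S\times Y$, has density at most $1/(\alpha_1\alpha_2)$. The same holds for $(t_2,v_1)\in R\times B$. By Step 1, $P(\mathcal E^c)\le4\theta_0/(\alpha_1\alpha_2)$. Put
$$\kappa'=\kappa_0+\alpha\big[\mathrm{law}((t_1,v_2);\mathcal E)+\mathrm{law}((t_2,v_1);\mathcal E)-\mathrm{law}((t_1,v_1);\mathcal E)-\mathrm{law}((t_2,v_2);\mathcal E)\big],$$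
where $\mathrm{law}(\cdot\,;\mathcal E)$ is the sub-probability law restricted to $\mathcal E$. It is nonnegative: on $S\times B$ we subtract at most $\frac\alpha{\alpha_1}\kappa_0\le\kappa_0$, and on $R\times Y$ at most $\frac{\alpha}{\alpha_2}\kappa_0\le\kappa_0$. The marginals are unchanged, since each $t_i$ and each $v_i$ occurs once with each sign. It is supported on $\Gamma$. So $\kappa'$ is a coupling. Its density is at most $K_1+\alpha/(\alpha_1\alpha_2)=K_1+1/\max(\alpha_1,\alpha_2)\le K_1+\theta_0^{-1/2}$. The two cross masses are now $\alpha_i-\alpha P(\mathcal E)=(\alpha_i-\alpha)+\alpha P(\mathcal E^c)$, and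
$$(\alpha_i-\alpha)+\alpha P(\mathcal E^c)\le2\theta_0+\frac{4\theta_0}{\max(\alpha_1,\alpha_2)}\le2\theta_0+\frac43\sqrt{\theta_0}\le3\sqrt{\theta_0}.$$

**Step 3 (mixing inside each block).** A switch inside each block makes the coupling nearly a product there. Put $Z_1=S\times Y$, $Z_2=R\times B$. By (8),
$$z_1:=\kappa'(Z_1)=\mu(S)-\kappa'(S\times B)\ge\tfrac12-4\sqrt{\theta_0}\ge\tfrac13,\qquad z_2:=\kappa'(Z_2)=\lambda(B)-\kappa'(S\times B)\ge\tfrac12-4\sqrt{\theta_0}\ge\tfrac13 .$$
For $i=1,2$ let $\sigma_i=\kappa'|_{Z_i}/z_i$, with marginals $P_i,Q_i$. Let $(t_1,v_1),(t_2,v_2)\sim\sigma_i$ be independent, and let $\mathcal E$ be the event $(t_1,v_2),(t_2,v_1)\in\Gamma$. Output $(t_1,v_2)$ on $\mathcal E$ and $(t_1,v_1)$ otherwise. Let $\sigma_i'$ be the law of the output; it is supported on $\Gamma\cap Z_i$. Its first marginal is $P_i$. Since $\mathcal E$ is symmetric under exchanging the two samples, $P(v_2=v,\mathcal E)=P(v_1=v,\mathcal E)$, so the second marginal is $Q_i$. Now $(t_1,v_2)\sim P_i\otimes Q_i$, which has density at most $z_i^{-2}$ because $P_i\le\mu/z_i$ and $Q_i\le\lambda/z_i$;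 the same holds for $(t_2,v_1)$. So, by Step 1, the distance of $\sigma_i'$ from $P_i\otimes Q_i$ is at most
$$P(\mathcal E^c)\le2\cdot2\theta_0/z_i^2\le36\theta_0\le\tau .$$
Replace $z_i\sigma_i$ by $z_i\sigma_i'$ in $\kappa'$, for $i=1,2$, to obtain $\kappa$. It is a coupling with $\kappa(Z_i)=z_i\ge\frac12-\tau$ and $\kappa(\cdot\mid Z_i)=\sigma_i'$. Since $\sigma_i'\le\sigma_i+P_i\otimes Q_i$ and $z_iP_i\otimes Q_i\le z_i^{-1}\mu\otimes\lambda\le3\mu\otimes\lambda$, densities grow by at most $3$. $\square$

### 5.4 Good couplings, and the proof of Lemma 5 from Lemma 8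

**Definition (good coupling).** Call the coupling used at step $q$ *good* if either

* (G1) step $q$ is not $\theta_0$-split and $\kappa\ge\frac{\theta_0}4\mu\otimes\lambda$ on $\Gamma$; or
* (G2) $\kappa$ has the property of Lemma 7: there are disjoint $Z_1,Z_2$ with $\kappa(Z_i)\ge\frac12-\tau$ and laws $P_i,Q_i$ such that $\kappa(\cdot\mid Z_i)$ has distance at most $\tau$ from $P_i\otimes Q_i$.

**Lemma 8.** Steps $2\le q\le k$ are not $\theta_0$-split. If $p\ge k+1$ and the coupling at step $q=p-1$ is good, then step $p$ is not $\theta_1$-split.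

*Proof of Lemma 5, given Lemma 8.* Take $x_1$ uniform. We choose a good coupling at each step $p=2,3,\dots$ inductively. If step $p$ is not $\theta_0$-split, Lemma 6 with $\theta=\theta_0$ (note $\eta\le\theta_0$) gives a coupling satisfying (G1). Otherwise $p\ge k+1$ by the first part of Lemma 8, and step $p-1\ge k\ge2$ has a good coupling, so step $p$ is not $\theta_1$-split by the second part. Then Lemma 6 with $\theta=\theta_1$ (this is allowed since $\eta=\theta_1$) gives a coupling of density at most $\frac4{\theta_1}+\frac{\theta_1}4$, and Lemma 7 turns it into one satisfying (G2). All densities are at most $\frac4{\theta_1}+1+\theta_0^{-1/2}+3\le\frac{10}{\theta_1}=K$. So the conditional law of $x_p$ given the past is $\kappa(t,\cdot)/\mu(t)\le K\lambda$. $\square$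

### 5.5 After a good coupling the next step is not very split

*Proof of Lemma 8, first part.* Let $2\le q\le k$, so $r=q-1\le k-1$, and suppose $(S,Y)$ witnesses a $\theta_0$-split; put $B=Y^c$. Fewer than $k$ forbidden sets act, so every $t$ still sees a part of $B$:
$$\lambda(N(t)\cap B)\ge\lambda(B)-(k-1)\beta\ge\tfrac12-\theta_0-\tfrac{1+\eta}2+\beta\ge\beta-2\theta_0 .$$
So $e(S,B)\ge(\frac12-\theta_0)(\beta-2\theta_0)>\theta_0$, since $\beta\ge\frac1{2k}$ and $\theta_0=10^{-9}k^{-2}$. This is a contradiction.

*Second part.* Let $p\ge k+1$; then $r=k$ at step $p$, and $q=p-1\ge k\ge2$. Suppose the coupling at step $q$ is good and yet step $p$ is $\theta$-split with $\theta=\theta_1=\eta$, via $(S,Y)$. Put $B=Y^c$. Let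
$$E_i=\{(t,v)\in T\times U:v\in F_i(w_i)\}\quad(1\le i\le k),\qquad\theta'=\frac{16\theta}\beta,\qquad\tau=4\sqrt{\theta_0},$$
and let $|\cdot|$ denote $\mu\otimes\lambda$. Since $\frac1{2k}\le\beta\le.255$, the constants satisfy
$$\theta\le\theta',\qquad\theta'\le32k\theta_1\le\frac{\theta_0^2}8,\qquad\theta'\le10^{-18}\beta,\qquad\tau\le\frac\beta{1000}. \tag{9}$$
Indeed $32k\theta_1=3.2\cdot10^{-20}k^{-4}$, $\theta_0^2/8=1.25\cdot10^{-19}k^{-4}$, $10^{-18}\beta\ge5\cdot10^{-19}k^{-1}$, and $\tau\le1.3\cdot10^{-4}k^{-1}\le5\cdot10^{-4}k^{-1}\le\beta/1000$.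

**Step 1 (what a split forces at step $p$).** The aim is to see that the $k$ forbidden sets nearly tile $B$ for $t\in S$, and are nearly absent from $B$ for $t\notin S$. The non-edges of $\Gamma$ in $S\times B$ have measure at least $(\frac12-\theta)^2-\theta\ge\frac14-2\theta$ and are covered by the $E_j$. On the other hand $|E_j\cap(S\times B)|\le\beta\mu(S)$, and $k\beta\mu(S)\le\frac{1+\eta}2(\frac12+\theta)\le\frac14+\theta$. So the covering has almost no waste. Precisely, for each $i$:

1. $|E_i\cap(S\times B)|\ge\frac14-2\theta-(k-1)\beta(\frac12+\theta)\ge\frac14-2\theta-(\frac14+\theta)+\frac\beta2=\frac\beta2-3\theta$.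
2. $|E_1\cap E_2\cap(S\times B)|\le\sum_j|E_j\cap(S\times B)|-\big|\bigcup_jE_j\cap(S\times B)\big|\le(\frac14+\theta)-(\frac14-2\theta)=3\theta$. (A point of $E_1\cap E_2$ is counted at least twice in the sum and once in the union.)
3. $|E_i\cap(S^c\times B)|\le\beta\lambda(B)-(\frac\beta2-3\theta)\le4\theta$. Indeed, by symmetry and uniformity of $w_i$, $|E_i\cap(T\times B)|=\sum_{v\in B}\lambda(v)\mu(w_i\in F_i(v))\le\beta\lambda(B)$, and $\lambda(B)\le\frac12+\theta$.

**Step 2 (the event $\{t\in S\}$ can be read off from $w_1$ alone, or from $w_2$ alone).** Let $A_i=\{w\in U:\lambda(F_i(w)\cap B)\ge\beta/2\}$. By item 3, $\frac\beta2\mu(w_i\in A_i,t\notin S)\le4\theta$, so $\mu(w_i\in A_i,t\notin S)\le8\theta/\beta$. By item 1,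
$$\sum_{t\in S}\mu(t)\big(\beta-\lambda(F_i(w_i)\cap B)\big)=\beta\mu(S)-|E_i\cap(S\times B)|\le\beta\big(\tfrac12+\theta\big)-\tfrac\beta2+3\theta\le4\theta,$$
and the summand factor exceeds $\beta/2$ when $w_i\notin A_i$; so $\mu(w_i\notin A_i,t\in S)\le8\theta/\beta$. Thus
$$\mu\big(\{w_i\in A_i\}\,\triangle\,\{t\in S\}\big)\le\theta'. \tag{10}$$
Consequently $\lambda(A_i)=\mu(w_i\in A_i)\in[\frac12-\theta-\theta',\frac12+\theta+\theta']$ and
$$\mu\big(\{w_1\in A_1\}\,\triangle\,\{w_2\in A_2\}\big)\le2\theta'. \tag{11}$$

**Step 3 (looking at the coupling of step $q$).** The conclusions so far concern the joint law of $w_1$ and $w_2$, and that law was made at step $q=p-1$. Let $\kappa$ be the coupling at step $q$, that is, the joint law of $(t',w_1)$, where $t'=(w_2,\dots)$ is the past tuple of step $q$, with law $\mu'$. It has at least $k-1$ entries, so $t$ is a function of $(t',w_1)$; and since $k\ge2$, the vertex $w_2$ occurs both in $t$ and in $t'$. We treat $\{t\in S\}$, written $S$, and other events about $t$ as events for $\kappa$. Let $\Gamma',e'$ be the objects of step $q$. We distinguish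 the two kinds of good coupling.

**Step 4 (case (G1)).** Here (11) contradicts that $\kappa$ charges all of $\Gamma'$. Let $S'=\{t':w_2\notin A_2\}$ and $Y'=U\setminus A_1$. By (11), $\frac{\theta_0}4e'(S',A_1)\le\kappa(S'\times A_1)\le2\theta'$. So $e'(S',U\setminus Y')\le8\theta'/\theta_0\le\theta_0$ by (9). Also $\mu'(S')=1-\lambda(A_2)$ and $\lambda(Y')=1-\lambda(A_1)$ lie within $\theta+\theta'\le\theta_0$ of $\frac12$. So step $q$ is $\theta_0$-split, contradicting (G1).

**Step 5 (case (G2): one block $Z$ is essentially $S$).** From (11) and near-independence we show that one of $Z_1,Z_2$ agrees with the event $S$ up to a small error. Put $s=5\theta'+\tau$. By (11), conditionally on $Z_i$ the event $1[w_1\in A_1]\ne1[w_2\in A_2]$ has probability at most $2\theta'/(\frac12-\tau)\le5\theta'$. So $a_i=Q_i(A_1)$ and $b_i=P_i(w_2\in A_2)$ satisfy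
$$a_i(1-b_i)+b_i(1-a_i)\le s .$$
If $a_i\ge\frac12$, then $1-b_i\le2s$, so $b_i\ge\frac12$ and hence $1-a_i\le2s$. If $a_i<\frac12$, then $b_i\le2s\le\frac12$ and hence $a_i\le2s$. If $a_i\le2s$ held for both $i$, then $\lambda(A_1)=\kappa(w_1\in A_1)\le(2s+\tau)+2\tau<\frac14$: the first bracket bounds the contribution of $Z_1\cup Z_2$, and $2\tau$ the mass outside. This contradicts $\lambda(A_1)\ge\frac12-\theta-\theta'$. So we can fix $i$ with $a_i,b_i\ge1-2s$, and write $Z=Z_i$. Then $\kappa(Z,w_1\notin A_1)\le2s+\tau$, and with (10)
$$\kappa(Z\setminus S)\le2s+\tau+\theta', \tag{12}$$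
$$\kappa(S\setminus Z)=\mu(S)-\kappa(Z)+\kappa(Z\setminus S)\le(\theta+\tau)+(2s+\tau+\theta')\le2s+2\tau+2\theta'=4\tau+12\theta'. \tag{13}$$

**Step 6 (case (G2): near-independence forces an overlap).** Inside $Z$ the vertices $w_1$ and $w_2$ are nearly independent, and we show that then $F_1(w_1)$ and $F_2(w_2)$ overlap in $B$ noticeably. For $v\in B$ and $j=1,2$ put $h_j(v)=\mu(w_j\in F_j(v),\,t\in S)\le\beta$. As in Step 2, and by symmetry of $F_j$,
$$\sum_{v\in B}\lambda(v)(\beta-h_j(v))=\beta\lambda(B)-|E_j\cap(S\times B)|\le4\theta .$$
So $h_1,h_2\ge\beta/2$ on $B$ outside a set of measure at most $2\cdot8\theta/\beta=\theta'$. For every $v$ outside this set, by (13),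
$$Q_i(F_1(v))\ge\kappa(w_1\in F_1(v)\mid Z)-\tau\ge\kappa(w_1\in F_1(v),Z)-\tau\ge h_1(v)-\kappa(S\setminus Z)-\tau\ge\tfrac\beta2-5\tau-12\theta'\ge\tfrac\beta4,$$
and in the same way $P_i(w_2\in F_2(v))\ge\beta/4$. Let $g=\lambda(F_1(w_1)\cap F_2(w_2)\cap B)\in[0,\beta]$, a function of $(t',w_1)$. Replacing $\kappa(\cdot\mid Z)$ by $P_i\otimes Q_i$ costs at most $\beta\tau$, and by symmetry of $F_1,F_2$
$$E_\kappa[g\mid Z]\ge\sum_{v\in B}\lambda(v)Q_i(F_1(v))P_i(w_2\in F_2(v))-\beta\tau\ge(\lambda(B)-\theta')\frac{\beta^2}{16}-\beta\tau\ge\frac{\beta^2}{40}-\beta\tau .$$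

**Step 7 (case (G2): but the split allows almost no overlap).** Item 2 of Step 1 says $E_\kappa[g1_S]=|E_1\cap E_2\cap(S\times B)|\le3\theta$. So $E_\kappa[g1_Z]\le3\theta+\beta\kappa(Z\setminus S)$. Since $\kappa(Z)\ge\frac13$, (12) gives
$$E_\kappa[g\mid Z]\le9\theta+3\beta(2s+\tau+\theta').$$
As $9\theta\le16\theta=\beta\theta'$ and $s=5\theta'+\tau$, comparing with Step 6 we get
$$\frac{\beta^2}{40}\le\beta\big(\tau+\theta'+6(5\theta'+\tau)+3\tau+3\theta'\big)=\beta(10\tau+34\theta')<\frac{\beta^2}{40},$$
because $10\tau\le\beta/100$ and $34\theta'\le10^{-16}\beta$ by (9). This contradiction proves Lemma 8, and with it Lemma 5. $\square$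

## 6. The absorbing interval

We now prove Theorem 1. Further constants, depending only on $k$:
$$c_3=\frac{c_1}2\,8^{-2k},\qquad c_4=\frac{\mu_0c_3}{3k+3},\qquad\xi=\frac{c_4}{20},$$
and $\ell\ge k$ is an integer with $\frac{k+2}\ell\le\min(c_4/20,\mu_0/2)$.

We shall use two Chernoff bounds for a sum $X$ of independent indicators with mean $M$: $P(X<M/2)\le e^{-M/8}$, and $P(|X-M|>x)\le2e^{-x^2/(3M)}$ for $0\le x\le M$. We also use the standard comparison: if each of $\omega$ successive events has conditional probability at least $c$ given all that came before, then the number of events that occur stochastically dominates $\mathrm{Bin}(\omega,c)$.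

**Step 1 (layout).** We reserve a short interval with many centres. Let $\omega=\lfloor\mu_0n/(3k+3)\rfloor$. Let $\mathcal I$ be an interval of positions made of $\omega$ *windows* of $2k+1$ consecutive positions, with consecutive windows separated by $k+2$ positions (a *separator*); $\mathcal I$ begins and ends with a window. Then $|\mathcal I|\le\omega(3k+3)\le\mu_0n$. Let $z_j$ be the centre of the $j$th window. All $2k$ neighbours of $z_j$ lie in this window. Positions of different windows are not adjacent.

**Step 2 (random embedding of the windows).** We embed windows one after another, at random, so that every vertex will fit at many centres. In window $j$, choose $\varphi_0(z_j)$ uniformly among the unused vertices. Then for $z_j-k,\dots,z_j-1,z_j+1,\dots,z_j+k$ in this order, choose a uniformly random vertex from the unused vertices compatible with the already embedded neighbours. The position $z_j-i$ has $1+(k-i)\le k$ embedded neighbours: the centre, and $z_j-k,\dots,z_j-i-1$. The position $z_j+i$ has $1+(i-1)+(k-i)=k$: the centre, the $i-1$ positions between, and $z_j-1,\dots,z_j-(k-i)$.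 Let
$$\mathrm{Av}(z_j)=\{v\in V:v\notin F_{z_jq}(\varphi_0(q))\text{ for all }2k\text{ neighbours }q\text{ of }z_j\},$$
the set of vertices that could replace the occupant of $z_j$ without harm.

**Step 3 (one window serves a given vertex and a given set with constant probability).** Fix $v\in V$ and $A\subset V$ with $|A|\ge c_1n$. Given any outcome of the earlier windows, $P(\varphi_0(z_j)\in A)\ge c_1-\mu_0\ge c_1/2$, as at most $\mu_0n$ vertices are used. At each further choice, at a position $q$, the allowed vertices outside $F_{z_jq}(v)$ number at least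
$$n(1-kd-d-\mu_0)=n(1-(k+1)d-\mu_0)\ge n/8,$$
because $(k+1)d=\frac{k+1}{2k}(1+\eta_1)\le\frac34(1+\eta_1)$ for $k\ge2$. In particular the choices are always possible, and each avoids $F_{z_jq}(v)$ with conditional probability at least $\frac18$. By symmetry of $F_{z_jq}$, if all $2k$ choices avoid, then $v\in\mathrm{Av}(z_j)$. So given any outcome of the earlier windows, with conditional probability at least $\frac{c_1}28^{-2k}=c_3$ both $\varphi_0(z_j)\in A$ and $v\in\mathrm{Av}(z_j)$. The number of such $j$ dominates $\mathrm{Bin}(\omega,c_3)$, so it is less than $\omega c_3/2$ with probability at most $e^{-\omega c_3/8}$.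

**Step 4 (all relevant sets at once).** We fix one outcome that works for every $v$ and every set we shall ever need. Let $\mathfrak A$ be the family of all sets $V\setminus\bigcup_{i=1}^kF_{\{q-i,q\}}(y_i)$ with $q\in\mathbb Z_n$, $y_i\in V$, together with all stage sets of Lemma 4, over all positions $c_0$, all outside vertices and all earlier choices. Then $|\mathfrak A|\le n^{k+1}+(k+2)n^{3k+2}$: a stage set is given by its stage, by $c_0$, by $2k$ outside vertices and by at most $k+1$ earlier choices. The family does not depend on the random choices. Since $\omega$ is linear in $n$, $n|\mathfrak A|e^{-\omega c_3/8}\to0$. By a union bound we can fix an outcome such that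
$$\text{for all }v\in V,\ A\in\mathfrak A\text{ with }|A|\ge c_1n,\ \text{at least }\tfrac{\omega c_3}2\text{ indices }j\text{ satisfy }\varphi_0(z_j)\in A,\ v\in\mathrm{Av}(z_j). \tag{14}$$

**Step 5 (the separators).** It remains to embed the rest of $\mathcal I$. Fill the $k+2$ positions of each separator by Lemma 4; the $k$ positions on each side lie in the neighbouring windows and are filled. Always choose unused vertices in the stage sets: at most $\mu_0n<c_1n$ vertices are used. Positions in different separators are at distance more than $k$. Now $\mathcal I$ is validly embedded.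

## 7. Covering almost all positions by random segments

**Step 6 (segments and gaps).** We cut the rest of the cycle into long segments separated by gaps. The other $n-|\mathcal I|$ positions form an interval. Divide it as $J_1I_1J_2I_2\cdots J_tI_tJ_{t+1}$, with *segments* $|I_j|=\ell$, *gaps* $|J_j|=k+2$ for $j\le t$, and $k+2\le|J_{t+1}|<\ell+2k+4$; take $t=\lfloor(n-|\mathcal I|-k-2)/(\ell+k+2)\rfloor$. Since gaps have length at least $k+2$, no edge of $C_n^k$ joins two different segments, or a segment and $\mathcal I$.

Let $U$ be any set of $t\ell$ vertices not used in $\mathcal I$, and $N=|U|=t\ell$. For $n$ large, $t(k+2)+|J_{t+1}|\le\frac{(k+2)n}\ell+\ell+2k+4\le\mu_0n$, so $N\ge(1-2\mu_0)n$. Hence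
$$|F_e(x)\cap U|\le\frac{1+\eta_1}{2k}n\le\frac{1+\eta_0}{2k}|U|,$$
because $(1+\eta_0)(1-2\mu_0)=(1+\eta_0)(1-0.2\eta_0)\ge1+0.1\eta_0=1+\eta_1$. This is where the slack between $\eta_0$ and $\eta_1$ is spent. So Lemma 5 applies to each segment $I_j$ with the sets $F_e(x)\cap U$. Let $P_j$ be the law of the resulting sequence $(x_1,\dots,x_\ell)$. For distinct $p,q,r$ and all $x,y,z\in U$,
$$P_j(x_p=x)=\tfrac1N,\quad P_j(x_p=x,x_q=y)\le\tfrac K{N^2},\quad P_j(x_p=x,x_q=y,x_r=z)\le\tfrac{K^2}{N^3},\quad P_j(\text{any given sequence})\le\big(\tfrac KN\big)^\ell .$$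
Note that the sequence may repeat a vertex at positions further apart than $k$; we discard such outcomes.

**Step 7 (a weighted hypergraph that is almost regular).** We want to pick, for almost every $j$, an $\ell$-set for $I_j$, all disjoint; that is a matching. For $j\in[t]$ and an $\ell$-set $X\subset U$ let $w(j,X)$ be the $P_j$-probability that $(x_1,\dots,x_\ell)$ is an ordering of $X$. Regard $\{j\}\cup X$ as an edge of weight $w(j,X)$ on the vertex set $[t]\cup U$ (a disjoint union).

* The weighted degree of $j$ is at most $1$, and equals $1-P_j(\text{some }x_p=x_q,\,p\ne q)\ge1-\ell^2K/N$.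
* The weighted degree of $x\in U$ is at most $\sum_j\sum_pP_j(x_p=x)=t\ell/N=1$. It is at least $1-\sum_j\sum_p\sum_{q<r}P_j(x_p=x,\,x_q=x_r)$. If $p\notin\{q,r\}$, summing over the common value gives $P_j(x_p=x,x_q=x_r)\le N\cdot K^2/N^3=K^2/N^2$. If $p\in\{q,r\}$, this probability is $P_j(x_q=x_r=x)\le K/N^2\le K^2/N^2$. So the degree is at least $1-t\ell\cdot\ell^2K^2/N^2=1-\ell^2K^2/N$.
* The weighted codegree (total weight of the edges containing a given pair) is at most $t\ell^2K/N^2=\ell K/N$ for a pair in $U$, at most $\ell/N$ for a pair $j,x$, and $0$ for two elements of $[t]$.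

**Step 8 (an honest hypergraph by random selection).** We replace weights by edges. Let $D=\sqrt N$ and select each edge independently with probability $Dw(j,X)\le D\,\ell!\,(K/N)^\ell\le1$ (for large $N$, as $\ell\ge2$). Each degree is a sum of independent indicators with mean $(1-O(1/N))D$. By Chernoff's bound it deviates from its mean by more than $D^{2/3}$ with probability at most $2e^{-D^{1/3}/4}$. A union bound over the $t+N$ vertices shows that with probability $1-o(1)$ all degrees are $(1+o(1))D$. The codegree of a pair is a sum of independent indicators with mean $O(D/N)=O(N^{-1/2})$; summing over $6$-sets of edges, it is at least $6$ with probability at most $(O(N^{-1/2}))^6=O(N^{-3})$. There are $O(N^2)$ pairs, so with probability $1-o(1)$ all codegrees are at most $5$. Fix a selection with both properties.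

**Step 9 (a matching by the Pippenger–Spencer theorem).** Recall that the chromatic index of a hypergraph is the least number of colours in a colouring of its edges such that intersecting edges get different colours; each colour class is then a matching. The Pippenger–Spencer theorem (N. Pippenger, J. Spencer, *Asymptotic behavior of the chromatic index for hypergraphs*, J. Combin. Theory Ser. A 51 (1989)) states: for all $r\ge2$, $\varepsilon>0$ there is $\delta>0$ such that an $r$-uniform hypergraph with maximum degree $\Delta$ sufficiently large, minimum degree at least $(1-\delta)\Delta$ and codegrees at most $\delta\Delta$ has chromatic index at most $(1+\varepsilon)\Delta$. (For $r=2$ and $\Delta$-regular simple graphs, where codegrees are at most $1$, this also follows from Vizing's bound $\Delta+1$.)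

Apply it with $r=\ell+1$ and $\varepsilon=\xi/3$. Every selected edge contains exactly one $j\in[t]$, so there are at least $(1-o(1))tD$ edges, and $\Delta=(1+o(1))D$. Hence some colour class is a matching with at least $(1-o(1))t/(1+\xi/3)\ge(1-\xi)t$ edges. For each edge $\{j\}\cup X$ of this matching $w(j,X)>0$, so $X$ has an ordering that is a valid embedding of $I_j$. This validly embeds all but at most $\xi t$ of the segments, with pairwise disjoint images in $U$.

## 8. Filling the remaining positions through the centres

**Step 10 (few positions are left).** We compare the number of holes with the supply of centres. Let $Q$ be the set of unfilled positions and $W$ the set of unused vertices; $|Q|=|W|$. Since $\omega c_3\ge c_4n-c_3$, for large $n$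
$$|Q|\le t(k+2)+|J_{t+1}|+\xi t\ell\le\frac{c_4}{20}n+\ell+2k+4+\frac{c_4}{20}n\le\frac{\omega c_3}4 .$$
Fix a bijection $q\mapsto v_q$ from $Q$ to $W$.

**Step 11 (the exchange move).** This is how one position $q\in Q$ is filled. Suppose we are given a set $A\in\mathfrak A$ with $|A|\ge c_1n$ of vertices permitted at $q$. By (14) at least $\omega c_3/2>|Q|$ centres $z_j$ have $\varphi_0(z_j)\in A$ and $v_q\in\mathrm{Av}(z_j)$, so one of them has not yet been used. Set
$$\varphi(q)=\varphi_0(z_j),\qquad\varphi(z_j)=v_q .$$

**Step 12 (a permitted set in $\mathfrak A$ is always at hand).** We fix the order in which $Q$ is filled. Unfilled segments lie between gaps, so every maximal interval of $Q$ contains a gap and has length at least $k+2$. On each side it is bounded by at least $k$ filled positions that are not centres: they belong to a filled segment (of length $\ell\ge k$), or they are the first or last $k$ positions of $\mathcal I$, which are non-central positions of a window. In particular, positions of different maximal intervals are not adjacent.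

Process a maximal interval from left to right, except for its last $k+2$ positions. Each such $q$ has all its $k$ left neighbours filled and none of its right neighbours filled. So the set $A=V\setminus\bigcup_{i=1}^kF_{\{q-i,q\}}(\varphi(q-i))\in\mathfrak A$ is permitted, and $|A|\ge(1-kd)n\ge c_1n$. Then fill the last $k+2$ positions by Lemma 4: the $k$ positions on each side are filled, the stage sets belong to $\mathfrak A$, and they have size at least $c_1n$.

**Step 13 (the result is a valid bijection).** Finally we check (1). The map $\varphi$ (equal to the embedding constructed before wherever nothing was changed) is a bijection: the vertices of $W$ go to the distinct used centres, and the former occupants of these centres go to $Q$. As for the edges of $C_n^k$: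

* Edges meeting $Q$ were respected when their later endpoint was filled. Their endpoints are not moved afterwards: no centre is adjacent to a position outside its window, so no endpoint of such an edge is a centre.
* Every centre $z_j$ is occupied by $\varphi_0(z_j)$ or by some $v_q\in\mathrm{Av}(z_j)$. Its neighbours are non-central positions of its window and are never moved. So all edges at $z_j$ are respected.
* All other edges lie inside $\mathcal I$ or inside one filled segment and involve only unmoved positions, so they are respected.

Hence $\mathcal G$ contains a $\chi$-coloured Hamilton $k$-cycle. This proves Theorem 1, and Corollary 2 is the case $\delta(\mathcal G)=(1-\frac1{2k})n$. $\blacksquare$
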